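# Exotic weakly maximal subgroups in a branch group with no maximal subgroup of infinite index

## Three automorphisms of the $p$-regular tree

Fix a prime $p\ge 5$. Let $T$ be the $p$-regular rooted tree: its vertices are the finite words over $\mathbb Z/p=\{0,1,\dots,p-1\}$, the root is the empty word, and the children of $v$ are $v0,\dots,v(p-1)$. We write $|v|$ for the length (level) of $v$ and $T_v$ for the subtree of words beginning with $v$. Automorphisms fix the root and act on the right; $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$.

The section of $g\in\mathrm{Aut}(T)$ at $v$ is the automorphism $g_v$ defined by $(vw)^g=v^g\,w^{g_v}$. From the definition,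
$$(gh)_v=g_v\,h_{v^g},\qquad (g^{-1})_{v^g}=(g_v)^{-1},\qquad g_{vw}=(g_v)_w. \tag{1}$$
Applying this to $h^{-1}gh$ gives the rule we shall use most often: if $g$ fixes $v$, then $g^h$ fixes $v^h$ and
$$(g^h)_{v^h}=(g_v)^{h_v}. \tag{2}$$

Let $\mathrm{St}(n)$ be the pointwise stabilizer of level $n$. On $\mathrm{St}(1)$ all maps $g\mapsto g_i$ are homomorphisms, and $\psi(g)=(g_0,\dots,g_{p-1})$ is an isomorphism $\mathrm{St}(1)\to\mathrm{Aut}(T)^p$. Let $a$ be the rooted automorphism $i\mapsto i+1$ (it permutes the first letter and all its first-level sections are trivial), and define $b,c\in\mathrm{St}(1)$ by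
$$\psi(b)=(b,\,a,\,a^{-1},\,1,\,1,\dots,1),\qquad \psi(c)=(c,\,1,\,a,\,a^{-1},\,1,\dots,1). \tag{3}$$
The recursion is legitimate: the action of $b$ on level $n+1$ is determined by the actions of $a$ and $b$ on level $n$. Put
$$G=\langle a,b,c\rangle,\qquad W=\langle a,b\rangle,\qquad B=\langle b,c\rangle .$$
The group $W$ is a Gupta–Sidki $p$-group, and $G$ has one more generator of the same shape. The pair $W<G$ is the object of this talk. It answers a question about how large subgroups of infinite index sit inside branch groups. Before stating the question, let us get to know the generators.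

The elements $b^p$, $c^p$, $[b,c]$ have section $b^p$, $c^p$, $[b,c]$ respectively at $0$ and trivial sections elsewhere, so by recursion all three are trivial. For $x=b^ic^j$,
$$x_0=x,\quad x_1=a^i,\quad x_2=a^{j-i},\quad x_3=a^{-j},\quad\text{all other first-level sections trivial.} \tag{4}$$
Hence $x=1$ forces $i=j=0$, and $B\cong C_p\times C_p$. The three exponents $i,\ j-i,\ -j$ sum to $0$. So if $x\in B\setminus 1$, at least two of $x_1,x_2,x_3$ are nontrivial. This small remark decides one step of the proof. For example, $\psi(bc)=(bc,a,1,a^{-1},1,\dots)$ has exactly two, and $\psi(bc^{-1})=(bc^{-1},a,a^{-2},a,1,\dots)$ has three.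

For $x\in B$ write $x_{(k)}=x^{a^k}$. By (2) its section at $i$ is $x_{i-k}$; in particular its section at $k$ is $x$.

For $H\le\mathrm{Aut}(T)$ let $\mathrm{St}_H(n)=H\cap\mathrm{St}(n)$, let $\mathrm{St}_H(v)$ be the stabilizer of $v$ in $H$, and put $H_v=\{h_v:h\in\mathrm{St}_H(v)\}$. Clearly $(H_v)_w=H_{vw}$. If $a$ normalizes $H$ (for instance if $a\in H$), then by (2) all the groups $H_i$, $i\in\mathbb Z/p$, coincide, because the sections of $a$ are trivial.

All sections of elements of $G$ lie in $G$, and likewise for $W$, since this holds for the generators. Conversely $b_{(i)},c_{(i)},b_{(i-1)}$ have sections $b,c,a$ at $i$, so for every $i$ the map $g\mapsto g_i$ sends $\mathrm{St}_G(1)$ onto $G$ and $\mathrm{St}_W(1)$ onto $W$. If $h\in G$ fixes $w$, lift it to $g\in\mathrm{St}_G(1)$ with $g_i=h$; then $g$ fixes $iw$ and $g_{iw}=h_w$. By induction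
$$G_v=G,\qquad W_v=W\qquad\text{for every vertex }v.$$
Since $a$ is transitive on level $1$ and the stabilizer of the vertex $0$ acts on $T_0$ as the whole group, induction shows that $G$ and $W$ are transitive on every level. In particular both are infinite.

Finally, let $v*k$ be the automorphism supported on $T_v$ with section $k$ at $v$, and $v*K=\{v*k:k\in K\}$. Then $v*(w*k)=vw*k$, and (2) gives
$$(v*k)^g=v^g*k^{\,g_v}. \tag{5}$$

## Weakly maximal subgroups and the exotic ones

Let $T$ for a moment be any locally finite spherically regular rooted tree (vertices of the same level have the same finite number of children), with boundary $\partial T$, the set of infinite rays from the root.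

**Definition (branch group).** For $H\le\mathrm{Aut}(T)$, the rigid stabilizer $\mathrm{Rist}_H(v)$ is the subgroup of elements of $H$ acting trivially outside $T_v$, and $\mathrm{Rist}_H(n)=\prod_{|v|=n}\mathrm{Rist}_H(v)$. A group $\Gamma\le\mathrm{Aut}(T)$ is a branch group if it is transitive on every level and $\mathrm{Rist}_\Gamma(n)$ has finite index in $\Gamma$ for every $n$.

For example, in $\Gamma=\mathrm{Aut}(T)$ with $T$ the $p$-regular tree, $\mathrm{Rist}_\Gamma(v)=v*\mathrm{Aut}(T)$ and $\mathrm{Rist}_\Gamma(n)=\mathrm{St}(n)$.

**Definition (weakly maximal).** A subgroup $W\le\Gamma$ is weakly maximal if it has infinite index in $\Gamma$ and is maximal among the subgroups of infinite index.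

**Definition (weakly rigid, almost level transitive, exotic).** A subgroup $W$ is weakly rigid if $\mathrm{Rist}_W(v)\ne\{1\}$ for every vertex $v$. It is almost level transitive if its action on $\partial T$ has only finitely many orbit-closures; equivalently, the number of $W$-orbits on level $n$ is bounded independently of $n$. A weakly maximal subgroup that is both weakly rigid and almost level transitive is called exotic.

The equivalence is a compactness argument. Orbit-closures of $W$ are the orbits of its closure in the compact group $\mathrm{Aut}(T)$, and two rays lie in the same one if and only if at each level their vertices lie in the same $W$-orbit. So the number of orbit-closures is the supremum over $n$ of the number of orbits on level $n$.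

Two examples on the $p$-regular tree separate the two conditions.

First, let $\Gamma$ be a branch group, $\xi\in\partial T$ a ray, and $W=\mathrm{St}_\Gamma(\xi)$. Its index is infinite because the orbit of $\xi$ meets every vertex of every level. Suppose $X\le\Gamma$ properly contains $W$. Some $x\in X$ moves $\xi$, so for some $n$ the vertex $v$ of $\xi$ at level $n$ has $v^x\ne v$. For $|w|=n$, $w\ne v$, we have $\mathrm{Rist}_\Gamma(w)\le W\le X$, and $\mathrm{Rist}_\Gamma(v)=\mathrm{Rist}_\Gamma(v^x)^{x^{-1}}\le X$. So $X\ge\mathrm{Rist}_\Gamma(n)$ has finite index, and $W$ is weakly maximal. All rigid stabilizers of $\Gamma$ are nontrivial (some one on each level is, and $\Gamma$ is level transitive), and below every vertex there is a vertex off $\xi$, so $W$ is weakly rigid. But $W$ is not almost level transitive: the length of the common prefix with $\xi$ is a $W$-invariant taking $n+1$ values on level $n$. So these easiest weakly maximal subgroups are never exotic.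

Second, let $\tau$ be the odometer: it acts as $a$ on level $1$, $\tau_{p-1}=\tau$, and its other first-level sections are trivial. Then $\tau^p\in\mathrm{St}(1)$ has all sections equal to $\tau$, so inductively $\tau$ acts on level $n$ as a single cycle of length $p^n$. Thus $\langle\tau\rangle$ is level transitive. A nontrivial power of $\tau$ is nontrivial on some level $n$, and there, and on every deeper level, it fixes no vertex. So $\mathrm{Rist}_{\langle\tau\rangle}(v)=1$ whenever $|v|\ge1$. Level transitivity does not give weak rigidity.

Now the question, which comes from Paul-Henry Leemann, "Weakly maximal subgroups of branch groups", arXiv:1910.06399 (2019). Every maximal subgroup of infinite index of a branch group is exotic. Is that the only source of exotic subgroups, in the following sense: if a branch group has no maximal subgroup of infinite index, must it have no exotic weakly maximal subgroup?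

The answer is no, and $W<G$ shows it.

**Theorem 1.** $G$ is a branch group without maximal subgroups of infinite index, and $W$ is an exotic weakly maximal subgroup of $G$ ($W$ is even level transitive). So the answer to the question is no.

Two groups are abstractly commensurable if they have isomorphic finite-index subgroups.

**Theorem 2.** (a) No group abstractly commensurable with $G$ has a maximal subgroup of infinite index.

(b) $G$ has infinitely many conjugacy classes of finitely generated exotic weakly maximal subgroups. Namely, for every vertex $v$ the group $Y_v=\{g\in\mathrm{St}_G(v):g_v\in W\}$ is one, and $Y_v,Y_{v'}$ are not conjugate in $G$ if $|v|\ne|v'|$.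

We use only standard facts: finite-index subgroups of finitely generated groups are finitely generated; a proper subgroup of a finitely generated group lies in a maximal subgroup; a finitely generated torsion solvable group is finite. The last one goes by induction on derived length: the abelianization is finitely generated, torsion and abelian, hence finite, so the derived subgroup has finite index, is finitely generated and torsion, and has smaller derived length.

## Profinite closure: where a direct proof of the implication stops

The natural first attempt is to prove the implication. Start from a weakly maximal $W$ in a group $\Gamma$ and look for a maximal subgroup of infinite index near it. Let $\widehat W$ be the intersection of all finite-index subgroups of $\Gamma$ containing $W$.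

If $\widehat W$ has finite index, then $W$ is a maximal subgroup of infinite index of $\widehat W$: a subgroup $Y$ with $W<Y\le\widehat W$, $Y\ne W$, has finite index in $\Gamma$ and contains $W$, so it contains $\widehat W$. That is the kind of subgroup we are looking for, at least inside a finite-index subgroup of $\Gamma$.

If $\widehat W$ has infinite index, then $\widehat W=W$ by weak maximality, and $W$ is an intersection of finite-index subgroups. Here the attempt stops: the maximal subgroups above $W$ may well have finite index, and neither level transitivity nor weak rigidity contradicts this. By Theorem 2(a), our $W<G$ falls in this second case. The first visible sign will be that $W$ lies in a normal subgroup of index $p$.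

So we have two separate tasks. We must show that every enlargement of $W$ has finite index, even though many proper subgroups lie above $W$. And we must show that a subgroup of $G$ that surjects onto every finite quotient is all of $G$. Both rest on one measure of complexity.

## Syllable length and its halving under sections

Moving powers of $a$ to the left, each $g\in G$ can be written
$$g=a^k\,x_1^{a^{k_1}}\cdots x_m^{a^{k_m}},\qquad x_j\in B\setminus1 .$$
Let $|g|$ be the least possible $m$. Since $a^kX\cdot a^lY=a^{k+l}X^{a^l}Y$ and $(a^kX)^{-1}=a^{-k}(X^{-1})^{a^{-k}}$, we have $|gh|\le|g|+|h|$, $|g^{-1}|=|g|$ and $|a^kga^l|=|g|$. Also $|g|=0$ if and only if $g\in\langle a\rangle$. If $|g|=1$ and $g\in\mathrm{St}(1)$, then $g=x_{(k)}$ with $x\in B\setminus1$.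

In a minimal expression consecutive $k_j$ differ, since otherwise two factors merge. If $g\in\mathrm{St}(1)$, then $k=0$ and $g_i=\prod_j(x_j)_{i-k_j}$. In this product the factor number $j$ is $x_j$ if $k_j=i$, and a power of $a$ otherwise. So $|g_i|$ is at most the number of $j$ with $k_j=i$, and no two consecutive $j$ are counted. Hence for $g\in\mathrm{St}_G(1)$
$$\sum_i|g_i|\le|g|,\qquad |g_i|\le\frac{|g|+1}2 . \tag{6}$$
Note that $(m+1)/2<m$ as soon as $m\ge2$. For instance $[b,a]=b^{-1}b_{(1)}$ has section $b^{-1}$ at $0$ and $a^{-1}b$ at $1$, while its other sections are powers of $a$.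

## The abelianization, read from first-level sections

Let $\alpha:G\to\mathbb F_p$ be the action on level $1$; so $\alpha(a)=1$, $\alpha(B)=0$ and $\ker\alpha=\mathrm{St}_G(1)$.

**Lemma 3.** There is a homomorphism $\beta:G\to B$ with $\beta(a)=1$ and $\beta|_B=\mathrm{id}$. Moreover $G'=\ker(\alpha,\beta)$, $G/G'\cong C_p\times B$, $W'=W\cap G'$, and $W/W'\cong\langle a\rangle\times\langle b\rangle$. In particular $W\ne G$.

*Proof.* Define $\beta$ on the free product $F=\langle a\rangle*B$. We must show that an element $w\in F$ representing $1$ in $G$ has $\beta(w)=1$. Write $w=a^k\prod_{j\le m}x_j^{a^{k_j}}$ with $x_j\in B\setminus1$ and consecutive $k_j$ distinct. Looking at level $1$ we get $a^k=1$. We induct on $m$. For $m=0$ there is nothing to prove, and $m=1$ is impossible, as $x_1\ne1$ in $G$. Let $m\ge2$. The section words $w_i=\prod_j(x_j)_{i-k_j}\in F$ represent the sections of $1$, that is, $1$. The word $w_i$ has at most $(m+1)/2<m$ factors from $B$, and reducing it does not increase this number, so $\beta(w_i)=1$ by induction. Now $\beta(w_i)=\prod_{k_j=i}x_j$, so $\beta(w)=\prod_jx_j=\prod_i\beta(w_i)=1$.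

$G/G'$ is generated by three elements of order dividing $p$, so $|G/G'|\le p^3$, and $(\alpha,\beta)$ maps $G$ onto a group of order $p^3$. Hence $G'=\ker(\alpha,\beta)$. In the same way $|W/W'|\le p^2$ and $(\alpha,\beta)(W)\cong\langle a\rangle\times\langle b\rangle$ has order $p^2$, so $W'=W\cap\ker(\alpha,\beta)=W\cap G'$. Finally $\beta(W)=\langle b\rangle\ne B$. $\square$

So $W$ lies in $\beta^{-1}(\langle b\rangle)$, a normal subgroup of index $p$. As an illustration of (6), the element $[b,a]$ has length exactly $2$: length $1$ would force $\beta\ne1$, and length $0$ together with $\alpha=0$ would make it trivial, while its section at $0$ is $b^{-1}$.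

**Lemma 4.** For $g\in\mathrm{St}_G(1)$,
$$\prod_i\beta(g_i)=\beta(g),\qquad\sum_i\alpha(g_i)=0. \tag{7}$$
If $g=a^kz$ with $z\in\mathrm{St}_G(1)$ and $k\ne0$ in $\mathbb Z/p$, then $g^p\in\mathrm{St}(1)$ and
$$(g^p)_i=z_{i+k}z_{i+2k}\cdots z_{i+pk},\quad\alpha((g^p)_i)=0,\quad\beta((g^p)_i)=\beta(g),\quad|(g^p)_i|\le|g|. \tag{8}$$

*Proof.* In (7) both sides are homomorphisms on $\mathrm{St}_G(1)$, a group generated by the elements $x_{(k)}$. On $x_{(k)}$ the first identity reads $x=x$, and the second says that the exponents in (4) sum to $0$. For (8), $g$ maps $i$ to $i+k$ and $g_i=z_{i+k}$, so (1) gives the product formula. The indices run over all residues, so (7) gives $\alpha((g^p)_i)=\sum_j\alpha(z_j)=0$ and $\beta((g^p)_i)=\beta(z)=\beta(g)$, and (6) gives $|(g^p)_i|\le\sum_j|z_j|\le|z|=|g|$. $\square$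

For example, take $g=ab$. Then $(g^p)_0=b_1b_2\cdots b_{p-1}b_0=a\,a^{-1}b=b$, and every section of $g^p$ is conjugate to $b$; so $ab$ has order $p^2$.

## Branching, torsion, and normal subgroups

We begin with the finite-index test used throughout.

**Lemma 5 (product test).** Let $X\le G$ and suppose that for every $v$ of some level $n$ there is a finite-index subgroup $N_v\le G$ with $v*N_v\le X$. Then $[G:X]<\infty$.

*Proof.* $\mathrm{St}_G(n)$ has finite index in $G$ and embeds in $G^{p^n}$ by $g\mapsto(g_v)_{|v|=n}$. The subgroup $\prod_vv*N_v$ of $X$ is the preimage of the finite-index subgroup $\prod_vN_v$. $\square$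

**Lemma 6 (branching).** For all $i\in\mathbb Z/p$ we have $i*G'\le G'$ and $i*W'\le W'$. Hence $v*G'\le\mathrm{Rist}_G(v)$ and $v*W'\le\mathrm{Rist}_W(v)$ for all $v$, and $w*G'\le v*G'$ for $w\in T_v$. $G$ is a branch group; $W$ is weakly rigid and level transitive.

*Proof.* We look for two elements whose supports overlap in an essential way in one coordinate only. The element $b_{(1)}$ has sections $b,a,a^{-1}$ at $1,2,3$, and $b_{(0)}$ has sections $b,a,a^{-1}$ at $0,1,2$. Their commutator is $[b,a]$ at $1$, $[a,a^{-1}]=1$ at $2$, and trivial elsewhere, so $[b_{(1)},b_{(0)}]=1*[b,a]$, where the leading $1$ is the vertex $1$. The element $c_{(1)}$ is supported on the coordinates $1,3,4$, with section $c$ at $1$. As $p\ge5$, coordinate $1$ is the only one it shares with $b_{(0)}$, so $[c_{(1)},b_{(0)}]=1*[c,a]$. Both commutators lie in $G'$.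

Conjugating by $\mathrm{St}_G(1)$, whose sections at $1$ are arbitrary elements of $G$, we get $1*[b,a]^g,\ 1*[c,a]^g\in G'$ for all $g\in G$. As $[b,c]=1$, $G'$ is the normal closure of $[b,a]$ and $[c,a]$; so $1*G'\le G'$. Conjugating by powers of $a$ gives $i*G'\le G'$ for all $i$. The same argument inside $W$, with $[b,a]$ only, gives $i*W'\le W'$. Iteration gives $v*G'\le G'$ and $v*W'\le W'$ for all $v$, and applying $v*(\cdot)$ to $w_2*G'\le G'$ gives $vw_2*G'\le v*G'$.

$G$ is level transitive, and $\mathrm{Rist}_G(n)\ge\prod_{|v|=n}v*G'$ has finite index by Lemma 5, since $|G/G'|=p^3$. So $G$ is branch. Finally $W'\ne1$, as $[b,a]$ has section $b^{-1}$ at $0$; so $W$ is weakly rigid. $\square$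

**Lemma 7.** $G$ is torsion.

*Proof.* Induct on $m=|g|$. For $m=0$, $g\in\langle a\rangle$. For $m=1$, $g=a^kx_{(l)}$. If $k=0$ the order is $p$. If $k\ne0$, by (8) each section of $g^p$ is a product of one factor $x$ and powers of $a$ with total exponent $0$, that is, a conjugate of $x$; so $g^{p^2}=1$. Let $m\ge2$. If $g\in\mathrm{St}(1)$, its sections have length at most $(m+1)/2<m$ and are torsion, so $g$ is torsion. Otherwise each $h=(g^p)_i$ lies in $\mathrm{St}(1)$ and has $|h|\le m$ by (8), so its sections have length at most $(m+1)/2<m$ and are torsion. Hence every $h$ is torsion, and so is $g$. $\square$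

**Lemma 8.** (i) $G''$ has finite index in $G$. (ii) If $P_1$ is a finite-index subgroup of $w*G'$ for some $w$, then $P_1'$ is non-abelian.

*Proof.* $G'$ has finite index in $G$, so it is finitely generated and torsion, and $G'/G''$ is finite. This is (i). In (ii), $P_1$ is finitely generated and torsion. If $P_1'$ were abelian, $P_1$ would be solvable, hence finite, and then $G'\cong w*G'$ and $G$ would be finite. $\square$

The next lemma is a commutator trick: a subgroup $D$ that moves $w$ and is normalized by enough elements supported on $T_w$ must itself contain commutators of such elements.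

**Lemma 9.** (i) Let $D,P\le G$ with $D$ normalized by $P$, and let $d\in D$ and a vertex $w$ satisfy $w^d\ne w$. Then $[P\cap w*G',\,P\cap w*G']\le D$.

(ii) If $1\ne N\trianglelefteq G$, then $N\ge\prod_{|v|=n}v*G''$ for some $n$, and $N$ has finite index in $G$. In particular $G$, being infinite, is just infinite.

*Proof.* (i) Let $x,y\in P\cap w*G'$. Then $[d,x]=d^{-1}d^x\in D$. On the other hand $[d,x]=(x^{-1})^dx$, where $(x^{-1})^d$ is supported on $T_{w^d}$, which is disjoint from $T_w$; so $r=(x^{-1})^d$ commutes with $x$ and $y$. Therefore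
$$[[d,x],y]=[rx,y]=x^{-1}r^{-1}y^{-1}r\,xy=[x,y].$$
The left-hand side is $[d,x]^{-1}[d,x]^y\in D$. So $[x,y]\in D$.

(ii) Choose $1\ne d\in N$ and $w$ with $w^d\ne w$, and apply (i) with $P=G$, $D=N$: since $w*G'\le G$, we get $w*G''\le N$. By (5) and normality of $G''$ in $G$, conjugation by $g\in G$ turns $w*G''$ into $w^g*G''$. As $G$ is level transitive, $v*G''\le N$ for all $|v|=|w|$. Lemma 5 and Lemma 8(i) give finite index. $\square$

## Counting an index in two ways

The homomorphism $\beta$ only shows $[G:W]\ge p$. To reach infinity, we compare self-similarity in $G$ and in $W$.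

**Proposition 10.** $[G:W]=\infty$.

*Proof.* $\mathrm{St}_G(1)$ is generated by the $2p$ elements $b_{(k)},c_{(k)}$, and $\psi(\mathrm{St}_G(1))\ge(G')^p$ by Lemma 6. In $(G/G')^p\cong\mathbb F_p^{3p}$ the images of these $2p$ generators are linearly independent, because the $\beta$-part of $x_{(k)}$ is $x$ at coordinate $k$ and trivial elsewhere. Hence $[G^p:\psi(\mathrm{St}_G(1))]=p^{3p-2p}=p^p$. In the same way $\mathrm{St}_W(1)$ is generated by the $p$ elements $b_{(k)}$, and $\psi(\mathrm{St}_W(1))\ge(W')^p$. The images of the $b_{(k)}$ in $(W/W')^p\cong\mathbb F_p^{2p}$ are independent, so $[W^p:\psi(\mathrm{St}_W(1))]=p^{2p-p}=p^p$.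

Suppose $d=[G:W]<\infty$. Since $a\in W$, $G=\mathrm{St}_G(1)W$, so $[\mathrm{St}_G(1):\mathrm{St}_W(1)]=d$. Then
$$[G^p:\psi(\mathrm{St}_W(1))]=[G^p:\psi(\mathrm{St}_G(1))]\cdot d=p^p\,d,$$
$$[G^p:\psi(\mathrm{St}_W(1))]=[G^p:W^p]\,[W^p:\psi(\mathrm{St}_W(1))]=d^p\,p^p .$$
So $d^p=d$, $d=1$, contradicting $W\ne G$. $\square$

## Every proper enlargement of $W$ has a section equal to $G$

Consider the example $X=\langle a,b,[c,a]\rangle$. It satisfies $\beta(X)=\langle b\rangle$, so $X\ne G$, and no argument at the root will recover $c$ from $X$. But $[c,a]=c^{-1}c_{(1)}$ has section $c^{-1}$ at $0$ (as $c_{p-1}=1$), so $X_0\ge\langle W,c\rangle=G$. This is the mechanism in general: go down the tree until the missing generator appears. For the descent to work, an element outside $W$ must have a section outside $W$.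

**Lemma 11.** If $g\in\mathrm{St}_G(1)$ and all $g_i\in W$, then $g\in W$.

*Proof.* Modulo $(G')^p$, $\psi(g)$ equals $\psi\bigl(\prod_kb_{(k)}^{\lambda_k}c_{(k)}^{\mu_k}\bigr)$ for suitable exponents. Apply $\beta$ at coordinate $k$: $b^{\lambda_k}c^{\mu_k}=\beta(g_k)\in\beta(W)=\langle b\rangle$. So all $\mu_k=0$. Put $h=\prod_kb_{(k)}^{\lambda_k}\in W$. Then $\psi(gh^{-1})\in(G')^p\cap W^p=(W')^p$ by Lemma 3, and $(W')^p\le\psi(\mathrm{St}_W(1))$ by Lemma 6. As $\psi$ is injective, $gh^{-1}\in W$. $\square$

**Proposition 12.** $W$ is an exotic weakly maximal subgroup of $G$.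

*Proof.* $W$ is weakly rigid and level transitive by Lemma 6 and has infinite index by Proposition 10. Let $W<X\le G$, $X\ne W$. We show $[G:X]<\infty$.

**Step 1.** This step finds a vertex $u$ with $X_u=G$. Note $X_u\ge W_u=W$ for all $u$. Among all pairs $(u,x)$ with $x\in X_u\setminus W$ (they exist, with $u$ the root) choose one with $|x|$ minimal. Multiplying $x$ by a power of $a\in W$ changes neither its length nor these properties, so we may assume $x\in\mathrm{St}(1)$. By Lemma 11 some $x_i\notin W$, and $x_i\in X_{ui}$. By minimality and (6), $|x|\le|x_i|\le(|x|+1)/2$, so $|x|\le1$. As $x\notin\langle a\rangle$, $|x|=1$ and $x=y_{(k)}$ with $y\in B$, where $y\notin\langle b\rangle$ because $x\notin W$. So $X_u\ge\langle a,b,y\rangle=G$.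

**Step 2.** This step turns the full section into finite index, using weak rigidity. Let $N=\{x_u:x\in\mathrm{Rist}_X(u)\}$. As $\mathrm{St}_X(u)$ normalizes $\mathrm{Rist}_X(u)$, $N$ is normal in $X_u=G$. It is nontrivial because $\mathrm{Rist}_X(u)\ge\mathrm{Rist}_W(u)\ne1$. By Lemma 9(ii), $[G:N]<\infty$. Now $u*N\le X$, and for $x\in X$ we have $(u*N)^x=u^x*N^{x_u}=u^x*N$. Since $X\ge W$ is level transitive, $w*N\le X$ for all $|w|=|u|$. By Lemma 5, $[G:X]<\infty$. $\square$

This is half of Theorem 1.

## Prodense subgroups and their sections

**Definition (prodense).** A subgroup $M\le H$ is prodense in $H$ if $MN=H$ for every finite-index normal subgroup $N\trianglelefteq H$.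

For example, $\mathbb Q$ is divisible and so has no proper finite-index subgroup; hence $\mathbb Z$ is a proper prodense subgroup of $\mathbb Q$. In $\mathbb Z$ the only prodense subgroup is $\mathbb Z$ itself: $d\mathbb Z$ with $d\ge2$ fails for $N=d\mathbb Z$, and $0$ fails for $N=2\mathbb Z$.

A maximal subgroup $M$ of infinite index in $H$ is proper and prodense: $MN$ is $M$ or $H$, and $MN=M$ would put the finite-index subgroup $N$ inside $M$. A prodense subgroup of finite index equals $H$: take $N$ to be its core. So for the other half of Theorem 1 it suffices to show that a prodense subgroup of $G$ is $G$.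

**Lemma 13.** (i) If $H\le G$ has finite index and $M$ is prodense in $H$, then $M_u$ is prodense in $H_u$ for each $u$.

(ii) If $M$ is prodense in $G$, then all $M_u$ and their $G$-conjugates are prodense in $G$. A prodense subgroup $L$ of $G$ is level transitive and maps onto $G/G'$.

(iii) For $M\le G$ and $h\in G$,
$$\bigl((M_u)^h\bigr)_w=(M_{uw'})^{h_{w'}},\qquad w'=w^{h^{-1}}. \tag{9}$$

*Proof.* (i) Let $N\trianglelefteq H_u$ have finite index. The group $\{x\in\mathrm{St}_H(u):x_u\in N\}$ has finite index in $H$; let $L$ be its core in $H$. Given $k\in\mathrm{St}_H(u)$, write $k=ml$ with $m\in M$, $l\in L$. Then $m=kl^{-1}$ fixes $u$ and $m_u=k_u(l_u)^{-1}\in k_uN$. So $M_uN=H_u$. (ii) The first sentence is (i) with $H=G$, $G_u=G$. For the second, $L\,\mathrm{St}_G(n)=G$ and $LG'=G$. (iii) An element $m^h$ with $m\in M_u$ fixes $w$ if and only if $m$ fixes $w'$. By (2) its section at $w=w'^h$ is then $(m_{w'})^{h_{w'}}$, and $(M_u)_{w'}=M_{uw'}$. $\square$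

## Recovering $a$, $y$ and $z$ inside sections of a prodense subgroup

**Lemma 14.** If $M$ is prodense in $G$, then there is $n$ with $M_v=G$ for all $|v|=n$.

*Proof.* In Proposition 12 the subgroup contained $a$ and $b$ from the start. Now we are given no element of $M$ at all, and must produce generators one at a time.

**Step 1.** This step finds a $u$ and an element $y\in B\setminus1$ in $M_u$. Among pairs $(u,x)$ with $x\in M_u$, $\alpha(x)=0$, $\beta(x)\ne1$, choose one with $|x|$ minimal; such pairs exist at the root, because $M$ maps onto $G/G'$. By (7) some $\beta(x_i)\ne1$, and $|x_i|\le(|x|+1)/2$. If $\alpha(x_i)=0$, then $(ui,x_i)$ is again such a pair, and minimality gives $|x|\le(|x|+1)/2$. If $\alpha(x_i)\ne0$, we repair it by a $p$-th power: by (8), $(x_i^p)_0\in M_{ui0}$ has $\alpha=0$, $\beta=\beta(x_i)\ne1$ and length at most $|x_i|$, so again $|x|\le(|x|+1)/2$. Thus $|x|\le1$, and $|x|\ne0$ because $\beta(x)\ne1$. So $x=y_{(k)}$ with $y\in B\setminus1$, and $y=x_k\in M_{uk}$. Rename $uk$ as $u$.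

**Step 2.** With this $y$ fixed, this step produces $a$ together with some conjugate of $y$ in a section. Let $L=M_u\ni y$. Choose $i\in\{1,2,3\}$ with $y_i\in\langle a\rangle\setminus1$. Then $y_i\in L_i$ generates $\langle a\rangle$, so $a\in L_i$. As $L$ is level transitive, there is $z\in L$ with $0^z=i$; by (2), $(y^z)_i=(y_0)^{z_0}=y^{z_0}\in L_i$. So $M_{ui}$ contains $a$ and $y^g$ with $g=z_0\in G$.

**Step 3.** This step removes the conjugating element: there are $u$ and $h\in G$ with $a,y\in(M_u)^h$. A conjugation of the whole group can straighten one of two given conjugates, not both, so we must really shorten $g$. Among all triples $(u,h,g)$ with $h,g\in G$ and $a,\,y^g\in(M_u)^h$ (Step 2 gives one with $h=1$) choose one with $m=|g|$ minimal, and put $L=(M_u)^h$. As $a\in L$, we may replace $g$ by $ga^l$, and so assume $g\in\mathrm{St}(1)$. Also $a\in L$ implies that all $L_j$ coincide.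

Since $(y^g)_j=(y_j)^{g_j}$, the group $L_0$ contains $y^{g_0}$ and, for two distinct indices $j,j'\in\{1,2,3\}$ with $y_j,y_{j'}\ne1$, the elements $a^{g_j}$ and $a^{g_{j'}}$. Hence $(L_0)^{g_j^{-1}}$ contains $a$ and $y^{g_0g_j^{-1}}$, and by (9) it is again a conjugate of some $M_{u''}$. By minimality
$$m\le|g_0|+|g_j|,\qquad m\le|g_0|+|g_{j'}|,\qquad\text{while}\quad|g_0|+|g_j|+|g_{j'}|\le m$$
by (6). With one index $j$ alone we would only learn $m\le|g_0|+|g_j|\le m$, which decides nothing; this is why we noted that at least two of $y_1,y_2,y_3$ are nontrivial. With two indices, $|g_j|=|g_{j'}|=0$ and $m=|g_0|\le(m+1)/2$, so $m\le1$. If $m=1$, then $g=x_{(k)}$ with $x\in B$, and $|g_0|=1$ forces $k=0$. So $g\in B$ commutes with $y$, $y^g=y$, and the triple $(u,h,1)$ contradicts minimality. So $m=0$, $g\in\langle a\rangle\cap\mathrm{St}(1)=1$, and $y\in L$.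

**Step 4.** This step finds the last generator. Let $L=(M_u)^h\ni a,y$. The groups $L_j$ coincide and contain $y_0=y$ and a nontrivial power $y_i$ of $a$, hence $a$. Inductively every $L_w$ contains $a$ and $y$; each is prodense in $G$ by Lemma 13. Among pairs $(w,x)$ with $x\in L_w$, $\beta(x)\notin\langle y\rangle$ (they exist, since $L$ maps onto $G/G'$) choose $|x|$ minimal. Multiplying by a power of $a\in L_w$, we may assume $x\in\mathrm{St}(1)$. By (7) some $\beta(x_i)\notin\langle y\rangle$, and $x_i\in L_{wi}$, so $|x|\le|x_i|\le(|x|+1)/2$ and $|x|\le1$; moreover $|x|\ne0$. So $x=z_{(k)}$ with $z\in B\setminus\langle y\rangle$, and $L_w\ge\langle a,y,z\rangle=\langle a,B\rangle=G$.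

**Step 5.** This step spreads the full section over a level. By (9), $L_w=G$ is a conjugate of $M_v$ for some $v$, so $M_v=G$. For $m\in M$, (2) gives $M_{v^m}=(M_v)^{m_v}=G$, and $M$ is level transitive. So $M_{v'}=G$ for all $|v'|=|v|$. $\square$

## Excluding diagonals: from full sections to finite index

It is tempting to think that we are done. But having all sections full does not give finite index: the diagonal $\{(g,g)\}\le G\times G$ has both projections full, infinite index, and trivial intersection with each factor. A prodense $M$ might link two subtrees $T_u,T_v$ in this way. The idea of the next lemma is that prodensity supplies elements of $M$ which move a deep vertex of $T_u$ while acting on $T_v$ trivially to any prescribed depth, and a diagonal link cannot tolerate this.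

**Lemma 15.** Let $M\le G$ and $n\ge0$ with $M_v=G$ for all $|v|=n$. Let $N\trianglelefteq G$ have finite index, with $u*N\le G$ for $|u|=n$, and assume $M\cap g\,\mathrm{St}_G(l)\ne\emptyset$ for all $|u|=n$, $g\in u*N$, $l\ge n$. Then $[G:M]<\infty$.

*Proof.* Let $S=\mathrm{St}_M(n)$ and $\pi_v:S\to G$, $s\mapsto s_v$, for $|v|=n$. As $S$ has finite index in $\mathrm{St}_M(v)$, $\pi_v(S)$ has finite index in $M_v=G$. Let $J$ be the set of level-$n$ vertices $v$ with $\mathrm{Rist}_M(v)\ne1$, and $J^c$ its complement in level $n$. For $v\in J$, $\pi_v(\mathrm{Rist}_M(v))$ is a nontrivial normal subgroup of $M_v=G$, so it has finite index by Lemma 9(ii). If $J^c=\emptyset$, Lemma 5 gives $[G:M]<\infty$. Suppose from now on that $J^c\ne\emptyset$; we derive a contradiction. For a set $I$ of level-$n$ vertices put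
$$Q_I=\{s\in S:s_v=1\text{ for all level-}n\text{ vertices }v\notin I\}\trianglelefteq S .$$

**Step 1.** This step excludes $Q_{J^c}=1$. In that case $S\to G^J$ is injective, and $R=\prod_{v\in J}\mathrm{Rist}_M(v)\le S$ has image of finite index in $G^J$, so $[S:R]<\infty$. For $u\in J^c$ we have $\pi_u(R)=1$, so $\pi_u(S)$ is finite. But it has finite index in the infinite group $G$, a contradiction.

**Step 2.** This step isolates a diagonal link when $Q_{J^c}\ne1$. Let $I\subseteq J^c$ be minimal with $Q_I\ne1$. Since $Q_\emptyset=1$ and $Q_{\{v\}}=\mathrm{Rist}_M(v)=1$ for $v\in J^c$, there are distinct $u,v\in I$. The kernel of $\pi_u$ on $Q_I$ is $Q_{I\setminus\{u\}}=1$, and similarly for $v$; so $\pi_u$ and $\pi_v$ are both injective on $Q_I$. Put $P=\pi_u(S)$, of finite index in $G$, and $D=\pi_u(Q_I)\ne1$, which $P$ normalizes.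

**Step 3.** This step finds two non-commuting elements of $D$ with small support, together with an element $x$ that displaces this support. Choose $d\in D$ and $w$ with $w^d\ne w$. The group $N\cap w*G'$ has finite index in the infinite group $w*G'$; choose $1\ne x$ in it, and a vertex $w'$ with $w'':=w'^x\ne w'$. As $x$ is supported on $T_w$, $w'\in T_w$. Hence $w'^d\in T_{w^d}$, so $w'^d\ne w'$, and Lemma 9(i) applies to $w'$: $D\ge(P\cap w'*G')'$. As $P\cap w'*G'$ has finite index in $w'*G'$, this derived group is non-abelian by Lemma 8(ii). Choose non-commuting $t,t'$ in it, and $\tilde t,\tilde t'\in Q_I$ with $\pi_u(\tilde t)=t$, $\pi_u(\tilde t')=t'$. Then $q=[\tilde t,\tilde t']\in Q_I$ is nontrivial, since $\pi_u(q)=[t,t']\ne1$. By injectivity of $\pi_v$ on $Q_I$, $q_v\ne1$.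

**Step 4.** This step moves $t$ off $t'$ at $u$ without disturbing $v$. Choose $l\ge n$ with $l-n\ge|w'|$ and $q_v\notin\mathrm{St}(l-n)$. By hypothesis there is $s\in M\cap(u*x)\,\mathrm{St}_G(l)$. It acts on level $l$ as $u*x$ does. So $s\in S$, $w'^{s_u}=w'^x=w''$, and $s_v\in\mathrm{St}(l-n)$. Now $\tilde t^s\in Q_I$, and $\pi_u(\tilde t^s)=t^{s_u}$ is supported on $T_{w''}$, so it commutes with $t'$, which is supported on $T_{w'}$. By injectivity of $\pi_u$ on $Q_I$, $[\tilde t^s,\tilde t']=1$. Taking sections at $v$,
$$[\tilde t_v^{\;s_v},\tilde t'_v]=1 .$$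
But modulo the normal subgroup $\mathrm{St}(l-n)$ of $\mathrm{Aut}(T)$ the element $s_v$ is trivial, so the left-hand side is congruent to $[\tilde t_v,\tilde t'_v]=q_v\not\equiv1$, a contradiction. $\square$

**Proposition 16.** If $M$ is prodense in $G$, then $M=G$.

*Proof.* By Lemma 14, $M_v=G$ for all $v$ of some level $n$. Lemma 15 applies with $N=G'$: for $g\in u*G'\le G=M\,\mathrm{St}_G(l)$ the coset $g\,\mathrm{St}_G(l)$ meets $M$. So $[G:M]<\infty$, and a prodense subgroup of finite index is everything. $\square$

*Proof of Theorem 1.* $G$ is branch by Lemma 6. A maximal subgroup of infinite index would be proper and prodense, which Proposition 16 excludes. $W$ is exotic weakly maximal by Proposition 12, and level transitive by Lemma 6. $\blacksquare$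

Together with Lemmas 7 and 9(ii), $G$ is a finitely generated torsion just infinite branch group.

## Finite-index subgroups and commensurable groups

For Theorem 2(a) we pass to a finite-index subgroup $H$. Its sections need not be $G$ at the root, but they become $G$ deeper down. The following computation shows this.

**Lemma 17.** $(G'')_w=G$ for all $|w|=2$.

*Proof.* First, $(G')_i=G$ for all $i$. Indeed $[b,a]=b^{-1}b_{(1)}$ has section $b^{-1}$ at $0$ (as $b_{p-1}=1$) and section $b_3^{-1}b_2=a^{-1}$ at $3$, and $[c,a]=c^{-1}c_{(1)}$ has section $c^{-1}$ at $0$. As $a$ normalizes $G'$, all $(G')_i$ coincide, so they contain $a,b,c$.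

Second, $i*\gamma_3(G)\le G''$, where $\gamma_3(G)=[G',G]$. For $g,k\in G'$ we have $g\in\mathrm{St}(1)$ and $i*k\in G'$, so
$$i*[g_i,k]=[g,\,i*k]\in G'' .$$
Here $g_i$ runs over all of $G$ and $k$ over $G'$.

Third, $(\gamma_3(G))_j=G$ for all $j$. Writing $e=[b,a]$, we have
$$[b,a,a]=e^{-1}e^a=b_{(1)}^{-1}\,b\,b_{(1)}^{-1}\,b_{(2)} .$$
At $0$ the relevant sections are $b_{p-1}=1$ for $b_{(1)}$, $b$ for $b$, and $b_{p-2}=1$ for $b_{(2)}$ (as $p-2\ge3$); the product is $b$. At $4$ they are $b_3=1$, $b_4=1$ and $b_2=a^{-1}$; the product is $a^{-1}$. Likewise $[c,a,a]=c_{(1)}^{-1}\,c\,c_{(1)}^{-1}\,c_{(2)}$ has section $c\,c_{p-2}$ at $0$, since $c_{p-1}=1$. This is $ca^{-1}$ if $p=5$ and $c$ if $p\ge7$. As $a$ normalizes $\gamma_3(G)$, all $(\gamma_3(G))_j$ coincide, so they contain $a,b,c$.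

Now for $w=ij$, $(G'')_{ij}\ge(\gamma_3(G))_j=G$. $\square$

*Proof of Theorem 2(a).*

**Step 1.** This step shows that a prodense subgroup $M$ of a finite-index subgroup $H\le G$ equals $H$. The core of $H$ is nontrivial, so by Lemma 9(ii) it contains $v*G''$ for all $v$ of some level $n_0$. Put $n=n_0+2$. A vertex of level $n$ has the form $vw_2$ with $|v|=n_0$, $|w_2|=2$, and $H_{vw_2}\ge(G'')_{w_2}=G$ by Lemma 17. So $H_w=G$ for all $|w|=n$. By Lemma 13(i), $M_w$ is prodense in $H_w=G$, and by Proposition 16, $M_w=G$ for all $|w|=n$. Taking derived subgroups in $i*G'\le G'$ gives $i*G''\le G''$, so $u*G''\le v*G''\le H$ for $|u|=n$, where $v$ is the prefix of $u$ of length $n_0$. As $M\,\mathrm{St}_H(l)=H$, each coset $g\,\mathrm{St}_H(l)$ with $g\in u*G''$ meets $M$, hence so does $g\,\mathrm{St}_G(l)$. Lemma 15 applies with $N=G''$, which has finite index by Lemma 8. So $[G:M]<\infty$, and $M=H$ by prodensity. In particular $H$ has no maximal subgroup of infinite index.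

**Step 2.** This step passes to overgroups. Let $\Gamma$ be commensurable with $G$. Taking the core in $\Gamma$ of a finite-index subgroup isomorphic to one of $G$, we get a finite-index normal subgroup $H\trianglelefteq\Gamma$ isomorphic to a finite-index subgroup of $G$. Suppose $M$ is a maximal subgroup of infinite index in $\Gamma$. Then $H\not\le M$, so $M\cap H\ne H$ lies in a maximal subgroup $L$ of the finitely generated group $H$, and $[H:L]<\infty$ by Step 1. Let $F$ be the core of $L$ in $\Gamma$; it has finite index in $\Gamma$, so $F\not\le M$ and $MF=\Gamma$. If $h\in H$, write $h=mf$ with $m\in M$, $f\in F\le H$; then $m=hf^{-1}\in M\cap H$. So $H=(M\cap H)F\le L$, a contradiction. $\blacksquare$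

## The family $Y_v$

*Proof of Theorem 2(b).* Let $|v|=n$ and $Y_v=\{g\in\mathrm{St}_G(v):g_v\in W\}$, the preimage of $W$ under the surjective homomorphism $\mathrm{St}_G(v)\to G$, $g\mapsto g_v$. If $w$ is incomparable with $v$, then $w*G'\le Y_v$, because its elements fix $v$ and have trivial section there.

**Step 1.** This step shows that $Y_v$ is weakly maximal. It has infinite index because $[\mathrm{St}_G(v):Y_v]=[G:W]=\infty$. Let $Y_v<X\le G$, $X\ne Y_v$. If $X\le\mathrm{St}_G(v)$, then $X$ contains the kernel of $g\mapsto g_v$, so it is the preimage of $X_v$, which properly contains $W$. By Proposition 12, $X_v$ has finite index in $G$, so $[G:X]<\infty$. Otherwise some $x\in X$ has $v^x=v'\ne v$. For $|w|=n$, $w\ne v$, we have $w*G'\le Y_v\le X$; and by (5), $v*G'=(v'*G')^{x^{-1}}\le X$. By Lemma 5, $[G:X]<\infty$.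

**Step 2.** This step shows that $Y_v$ is weakly rigid. If $w=vw_2\in T_v$, then $1\ne w*W'\le w*G'\le G$, and the sections at $v$ lie in $w_2*W'\le W'\le W$; so $w*W'\le Y_v$. If $w\notin T_v$, some $w_1\in T_w$ is incomparable with $v$, and $1\ne w_1*G'\le Y_v$.

**Step 3.** This step shows that $Y_v$ is almost level transitive. On $T_v$ it acts as $W$, which is level transitive. On $T_w$ with $|w|=n$, $w\ne v$, it contains $w*G'$; as $G'$ has index $p^3$ in the level transitive group $G$, it has at most $p^3$ orbits on each level of $T_w$. So $Y_v$ has at most $1+(p^n-1)p^3$ orbits on each level beyond $n-1$, and there are finitely many earlier levels. Hence $Y_v$ is exotic.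

**Step 4.** This step shows that $Y_v$ is finitely generated. The group $Z=v*W'\times\prod_{|w|=n,\,w\ne v}w*G'$ lies in $Y_v$. It is finitely generated, since $W'$ and $G'$ have finite index in $W$ and $G$. The group $Y_v\cap\mathrm{St}(n)$ has finite index in $Y_v$ and embeds in $W\times G^{p^n-1}$, in which the image $W'\times(G')^{p^n-1}$ of $Z$ has finite index. So $Z$ has finite index in $Y_v$.

**Step 5.** This step recovers $n$ from the conjugacy class. For $Y\le G$ let $F(Y)=\{w:w*G'\le Y\}$. By (5), $F(Y^g)=F(Y)^g$ for $g\in G$. We determine $F(Y_v)$. Vertices incomparable with $v$ belong to it. Suppose $w=vw_2\in F(Y_v)$. Taking sections at $v$ gives $w_2*G'\le W$. Conjugating by $W$, which is level transitive, we get $w_3*G'\le W$ for all $|w_3|=|w_2|$, so $[G:W]<\infty$ by Lemma 5, a contradiction. Suppose $w\in F(Y_v)$ with $v\in T_w$. Then $v*G'\le w*G'\le Y_v$ by Lemma 6, so $v\in F(Y_v)$, which was just excluded. So the complement of $F(Y_v)$ consists of the vertices comparable with $v$: exactly $1$ on each level up to $n$, and $p$ on level $n+1$. Since conjugation by $G$ preserves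 levels, $n=|v|$ is determined by the conjugacy class of $Y_v$. So $Y_v$ and $Y_{v'}$ are not conjugate when $|v|\ne|v'|$, and there are infinitely many classes. $\blacksquare$
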